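\title{Packing extra points into an equilateral triangle of nearly integer side}

\begin{abstract}
Let $L(n)$ be the least side of an equilateral triangle that contains $n$ points at mutual distances at least $1$, and let $t(n)=\frac12(-3+\sqrt{8n+1})$ be the lower bound for $L(n)$ given by Oler's inequality. The two agree at the triangular numbers $\Delta(k)=k(k+1)/2$. Graham and Lubachevsky conjectured that for each fixed integer $c>0$ the difference $L-t$ stays bounded away from zero along $n=\Delta(k)+c$. We show that it tends to zero for every $c$. More precisely, for $0<\varepsilon\le 1/10$ a triangle of side $k-1+\varepsilon$ holds at least $\Delta(k)+k/(3\rho(\varepsilon))-2$ such points, where $\rho(\varepsilon)\le\exp(A\log^2(1/\varepsilon))$ does not depend on $k$. The proof is an explicit local construction: a thin gap in the triangular lattice is widened by a constant factor inside a long strip, and the step is repeated until an extra point fits.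
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A set of points in the plane is \emph{$1$-separated} if any two distinct points of it are at distance at least $1$. Let $T_s$ denote an equilateral triangle of side $s$, let $p(s)$ be the largest size of a $1$-separated subset of $T_s$, and let $L(n)$ be the smallest $s$ with $p(s)\ge n$. The function $L$ is nondecreasing. By scaling, $L(n)=1/d(n)$ for $n\ge2$, where $d(n)$ is the largest possible minimum distance among $n$ points of $T_1$.

The general upper bound on separated sets is \emph{Oler's inequality}: a $1$-separated subset of a compact convex set $\Omega\subset\mathbb{R}^2$ has at most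
\[
\frac{2}{\sqrt3}\operatorname{area}(\Omega)+\frac12\operatorname{perimeter}(\Omega)+1
\]
points. The triangle $T_s$ has area $\frac{\sqrt3}{4}s^2$ and perimeter $3s$, so
\begin{equation}\label{eq:oler}
p(s)\le \frac{s^2+3s+2}{2}=\frac{(s+1)(s+2)}{2}.
\end{equation}
Let $t(n)=\frac12\left(-3+\sqrt{8n+1}\right)$ be the nonnegative root of $\frac{(t+1)(t+2)}2=n$. Taking $s=L(n)$ in \eqref{eq:oler} gives $L(n)\ge t(n)$, and
\[
\delta(n)=L(n)-t(n)\ge0
\]
measures how far the best arrangement of $n$ points falls short of Oler's bound.

Let $\Delta(k)=\frac{k(k+1)}2$. Then $t(\Delta(k))=k-1$, and a triangle of side $k-1$ whose vertices are points of the triangular lattice with unit spacing contains rows of $k,k-1,\dots,1$ lattice points. Hence $L(\Delta(k))=k-1$ and $\delta(\Delta(k))=0$ for all $k\ge1$. One step further the bound can fail badly: $L(2)=1$, because $T_s$ has diameter $s$, while $t(2)=\frac12(\sqrt{17}-3)<0.57$.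

What happens just above $\Delta(k)$ when $k$ is large? If $t(n)=k-1+\theta$, then
\begin{equation}\label{eq:theta}
n-\Delta(k)=\frac{(k+\theta)(k+1+\theta)}2-\frac{k(k+1)}2=\frac{\theta(2k+1+\theta)}2 .
\end{equation}
For $n=\Delta(k)+c$ with $c>0$ this gives $0<\theta<c/k$. So for fixed $c$ the bound $t(\Delta(k)+c)$ is practically $k-1$, and $\delta(\Delta(k)+c)$ is practically the amount by which the side of the perfectly filled triangle must grow to admit $c$ more points.

One expects this amount not to be small. Enlarge the side to $k-1+\varepsilon$ and push the lattice arrangement into the top corner. This frees a sliver of height $\frac{\sqrt3}2\varepsilon$ along the base. Its area grows with $k$, so \eqref{eq:oler} does not forbid new points. But a new point needs an empty disk of radius $1$ around it, and each point of the bottom row sits in the notch between two points of the row above, where the sliver lets it move only a little. The free area seems impossible to collect in one place. Graham and Lubachevsky \cite{GL} conjectured that $\delta(n)$ is bounded away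 from zero along each of the classes $n=\Delta(2k)+1$, $\Delta(2k+1)+1$ and $\Delta(3k+1)+2$, and more generally that
\[
\liminf_{k\to\infty}\delta(\Delta(k)+c)>0\qquad\text{for every fixed integer }c>0 .
\]
Since $L$ is nondecreasing and $t(\Delta(k)+c)-(k-1)\to0$, the case $c=1$ would imply all the others, so the statement becomes weaker as $c$ grows. We show that it fails for every $c$. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:main}
There is an absolute constant $A$ such that for every $\varepsilon\in(0,1/10]$ there is an integer $\rho(\varepsilon)$ with $1\le\rho(\varepsilon)\le\exp\big(A\log^2(1/\varepsilon)\big)$ and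
\[
p(k-1+\varepsilon)\ \ge\ \Delta(k)+\frac{k}{3\rho(\varepsilon)}-2\qquad\text{for all }k\ge1 .
\]
\end{theorem}

The theorem enters all statements about $\delta$ through the implication
\begin{equation}\label{eq:window}
\Delta(k)\le n\le\Delta(k)+\frac{k}{3\rho(\varepsilon)}-2\quad\Longrightarrow\quad 0\le\delta(n)\le\varepsilon ,
\end{equation}
which holds because such an $n$ has $L(n)\le k-1+\varepsilon$ by the theorem and $t(n)\ge t(\Delta(k))=k-1$.

\begin{corollary}\label{cor:answer}
For each fixed integer $c\ge1$ we have $\lim_{k\to\infty}\delta(\Delta(k)+c)=0$. In particular $\delta\to0$ along each of the classes $\Delta(2k)+1$, $\Delta(2k+1)+1$ and $\Delta(3k+1)+2$.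
\end{corollary}

\begin{proof}
Fix $\varepsilon\in(0,1/10]$. For $k\ge3\rho(\varepsilon)(c+2)$ the number $n=\Delta(k)+c$ satisfies the hypothesis of \eqref{eq:window}. The three classes are subsequences of $\Delta(k)+1$ and $\Delta(k)+2$.
\end{proof}

\begin{corollary}\label{cor:strong}
\begin{enumerate}
\item[(i)] If $c(k)$ are integers with $1\le c(k)=o(k)$, then $\delta(\Delta(k)+c(k))\to0$. More generally, if $n_i\to\infty$ and $\operatorname{dist}(t(n_i),\mathbb{Z})\to0$, then $\delta(n_i)\to0$.
\item[(ii)] There are $b>0$ and $k_0$ such that $\delta(\Delta(k)+c)\le e^{-b\sqrt{\log k}}$ for all $k\ge k_0$ and $1\le c\le\sqrt k$.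
\item[(iii)] For each fixed $\varepsilon\in(0,1/10]$ the excess $p(k-1+\varepsilon)-\Delta(k)$ has exact order $k$: it is at least $\frac{k}{3\rho(\varepsilon)}-2$ and at most $\varepsilon(k+\frac12)+\frac{\varepsilon^2}2$.
\end{enumerate}
\end{corollary}

We claim no converse to (i), that is, we do not claim that $\delta(n)$ stays bounded away from $0$ when $t(n)$ stays away from the integers; nor do we claim that the rate in (ii) is optimal.

The number $\rho(\varepsilon)$ is a radius: we gain one point by rearranging the lattice inside a disk of radius $\rho(\varepsilon)$ centered on the bottom row, and we repeat the rearrangement along the base. Section~\ref{sec:gaps} sets up the language of gaps and local improvements. Section~\ref{sec:row} shows the mechanism in a single row of points. Sections~\ref{sec:jumps}--\ref{sec:amp} carry it out for thick strips and iterate it, Section~\ref{sec:wall} starts the iteration at the base of the triangle and proves Theorem~\ref{thm:main}, and Section~\ref{sec:cor} proves Corollary~\ref{cor:strong}.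

\section{Gaps in the triangular lattice}\label{sec:gaps}

For an angle $\theta$ in degrees let $e_\theta=(\cos\theta,\sin\theta)$. Round brackets denote Cartesian coordinates, and $u_x,u_y$ are the coordinates of a vector $u$; we call $u_y$ the \emph{height}. The closed disk with center $x$ and radius $r$ is $D(x,r)$. The triangular lattice is $\Lambda=\mathbb{Z}e_0+\mathbb{Z}e_{60}$, and we write $\langle n,j\rangle=ne_0+je_{60}$. \emph{Row $j$} is the set $\Lambda_j=\{\langle n,j\rangle:n\in\mathbb{Z}\}$, at height $j\frac{\sqrt3}2$, and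
\[
\Lambda^+=\bigcup_{j\ge0}\Lambda_j,\qquad \Lambda^-=\bigcup_{j\le-1}\Lambda_j .
\]
Completing the square in either variable gives
\begin{equation}\label{eq:norm}
|\langle n,j\rangle|^2=n^2+nj+j^2\ge\tfrac34\max(n^2,j^2).
\end{equation}
If this integer is at most $2$, then $|n|,|j|\le1$; the vectors $\pm\langle1,1\rangle$ have squared length $3$, and there remain $0$ and the six unit vectors
\[
\pm\langle1,0\rangle=\pm e_0,\qquad \pm\langle0,1\rangle=\pm e_{60},\qquad \pm\langle1,-1\rangle=\pm e_{-60}.
\]
Thus two distinct lattice points are either \emph{adjacent}, meaning at distance $1$, or at distance at least $\sqrt3$. For moderate displacements only adjacent pairs need checking.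

\begin{lemma}\label{lem:disp}
Let $S\subset\Lambda$, and let $u:S\to\mathbb{R}^2$ satisfy $|u(x)-u(y)|\le\sqrt3-1$ for all $x,y\in S$ and $|x-y+u(x)-u(y)|\ge1$ for all adjacent $x,y\in S$. Then $x\mapsto x+u(x)$ is injective on $S$ and its image is $1$-separated.
\end{lemma}

\begin{proof}
If $x\ne y$ are not adjacent, the displaced points are at distance at least $\sqrt3-(\sqrt3-1)=1$.
\end{proof}

A lattice point has two neighbors in the row above it, at $e_{60}$ and $e_{120}$. The upper row may be moved relative to the lower one in any direction that makes no obtuse angle with these two vectors. So let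
\[
C=\{u:\ u\cdot e_{60}\ge0,\ u\cdot e_{120}\ge0\}.
\]
If $e$ is a unit vector and $u\cdot e\ge0$, then $|e+u|^2=1+2u\cdot e+|u|^2\ge1$. Hence
\begin{equation}\label{eq:cone}
u\in C\quad\Longrightarrow\quad |e_{60}+u|\ge1\ \text{ and }\ |e_{120}+u|\ge1 .
\end{equation}
The cone $C$ is spanned by $e_{30}$, which is perpendicular to $e_{120}$, and $e_{150}$, which is perpendicular to $e_{60}$. We use these two vectors as a basis for displacements:
\[
[\alpha,\beta]=\alpha e_{30}+\beta e_{150}=\Big(\tfrac{\sqrt3}2(\alpha-\beta),\ \tfrac12(\alpha+\beta)\Big),\qquad |[\alpha,\beta]|^2=\alpha^2+\beta^2-\alpha\beta .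
\]
In particular $[1,1]=(0,1)$. Since $[\alpha,\beta]\cdot e_{60}=\frac{\sqrt3}2\alpha$ and $[\alpha,\beta]\cdot e_{120}=\frac{\sqrt3}2\beta$, we have $C=\{[\alpha,\beta]:\alpha,\beta\ge0\}$, and
\begin{equation}\label{eq:perturb}
\text{adding a vector $w$ to $[\alpha,\beta]$ changes each of $\alpha,\beta$ by at most $\tfrac2{\sqrt3}|w|$.}
\end{equation}

\begin{definition}
A \emph{gap vector} is a vector $V=[a,b]$ with $0\le a,b\le0.7$. Its \emph{size} is $a+b=2V_y$, and its \emph{gap configuration} is $X_V=\Lambda^-\cup(\Lambda^++V)$.
\end{definition}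

So $X_V$ is the lattice cut between rows $-1$ and $0$, with the upper half lifted by $V$. It is $1$-separated by Lemma~\ref{lem:disp}: we have $|V|\le\max(a,b)\le0.7<\sqrt3-1$, and adjacent pairs across the cut are covered by \eqref{eq:cone}.

\begin{definition}
Let $X\subset\mathbb{R}^2$ be $1$-separated. An \emph{improvement of $X$ of radius $r$} is a pair of finite sets $F\subset X$ and $F'\subset\mathbb{R}^2$, both contained in $D(0,r)$, such that $|F'|=|F|+1$, the sets $F'$ and $X\setminus F$ are disjoint, and $(X\setminus F)\cup F'$ is $1$-separated. A gap vector $V$ is \emph{$r$-improvable} if $X_V$ has an improvement of radius $r$.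
\end{definition}

An improvement replaces finitely many points by one more point. The radius is recorded because an improvement can be carried over to any configuration that looks the same in a slightly larger disk.

\begin{lemma}[transplanting]\label{lem:transplant}
Let $X,Y$ be $1$-separated, let $(F,F')$ be an improvement of $X$ of radius $r$, and let $\gamma$ be an isometry of the plane with $Y\cap D(\gamma0,r+1)=\gamma X\cap D(\gamma0,r+1)$. Then $\gamma F\subset Y$, the sets $\gamma F'$ and $Y\setminus\gamma F$ are disjoint, and their union is $1$-separated.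
\end{lemma}

\begin{proof}
We have $\gamma F\subset\gamma X\cap D(\gamma0,r)\subset Y$. The sets $\gamma F'$ and $Y\setminus\gamma F$ are each $1$-separated. Suppose that $y\in Y\setminus\gamma F$ and $z\in\gamma F'$ satisfy $|y-z|<1$, where $y=z$ is allowed. Then $y\in D(\gamma0,r+1)$, so $y\in\gamma(X\setminus F)$. But $\gamma(X\setminus F)$ and $\gamma F'$ are disjoint subsets of a $1$-separated set, so $|y-z|\ge1$, a contradiction.
\end{proof}

\section{The mechanism in a single row}\label{sec:row}

Everything rests on one second-order effect. Two points whose heights differ by $\zeta$ may be at horizontal distance $\sqrt{1-\zeta^2}\le1-\zeta^2/2$. A row of points that alternates between two heights therefore saves length at every step, and the vertical room $\zeta$ is used again and again. The question is how much of the saving can be accumulated.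

\subsection*{A wide gap holds an extra point}
If a gap is so wide that row $0$ can move in a band at vertical distance at least $1$ from all other rows, then nothing limits the accumulation, and after a bounded number of steps the saving is a full unit. Let $r_0=2400$.

\begin{lemma}\label{lem:wide}
Every gap vector $V=[a,b]$ with $a+b\ge0.6$ is $r_0$-improvable.
\end{lemma}

\begin{proof}
Let $h=V_y=\frac{a+b}2\in[0.3,0.7]$. In $X_V$, rows $-1$, $0$, $1$ lie at heights $-\frac{\sqrt3}2$, $h$, $h+\frac{\sqrt3}2$. Put $y_1=1-\frac{\sqrt3}2$ and $y_2=h+\frac{\sqrt3}2-1$. A point with height in $[y_1,y_2]$ is at vertical distance at least $1$ from every row except row $0$, and $y_2-y_1=h-(2-\sqrt3)>0.03$ because $2-\sqrt3<0.268$.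

Let $J=2300$, an even number with $2/J<0.0009=0.03^2$. The points of row $0$ are $z_i=ie_0+V$, $i\in\mathbb{Z}$. Delete the $J-2$ points $z_1,\dots,z_{J-2}$ and insert the $J-1$ points $z'_1,\dots,z'_{J-1}$, where $z'_l$ has abscissa $V_x+l\,\frac{J-1}J$ and height $y_1$ for odd $l$ and $y_1+0.03$ for even $l$. The new heights lie in $[y_1,y_2]$, so only the new points and the kept points of row $0$ have to be compared. Consider the sequence $z_0,z'_1,\dots,z'_{J-1},z_{J-1}$, whose abscissas are equally spaced with step $1-\frac1J$. Consecutive terms differ in height by at least $0.03$: for two new points by construction, and for the pairs $z_0,z'_1$ and $z'_{J-1},z_{J-1}$ because $1$ and $J-1$ are odd, so that the difference is $h-y_1>0.16$. Their squared distance is thus at least $1-\frac2J+0.0009>1$. Nonconsecutive terms are at horizontal distance at least $2(1-\frac1J)>1$, and a kept point $z_i$ with $i\le-1$ or $i\ge J$ is at horizontal distance at least $2-\frac1J$ from every new point. All deleted and inserted points have abscissa in $[-0.7,\,J]$ and height in $[0,0.7]$,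 so they lie in $D(0,r_0)$.
\end{proof}

The hypothesis $a+b\ge0.6$ is used only to make the band $[y_1,y_2]$ at least $0.03$ high; for $h<2-\sqrt3$ the band is empty.

\subsection*{A narrow gap produces a wider one}
Now take $V=[a,a]=(0,a)$ with $0<a\le0.4$. Keep $\Lambda^-$ fixed, keep the rows $j\ge1$ lifted by $V$, and displace the point $ie_0$ of row $0$ by a vector $u_i$. By \eqref{eq:cone} this point stays clear of its neighbors below if $u_i\in C$ and of its neighbors above if $V-u_i\in C$. As $C=\{(x,y):|x|\le\sqrt3\,y\}$, the allowed region is the rhombus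
\[
Q=C\cap(V-C)=\{(x,y):\ |x|\le\sqrt3\min(y,a-y)\},
\]
which contains $0$ and $V$ and has diameter $\sqrt3a<\sqrt3-1$. Let
\[
W=(-0.45\sqrt3\,a,\ a/2),\qquad E=(0.45\sqrt3\,a,\ a/2),
\]
let $N\ge360\sqrt3/a$ be an integer, and put $\xi=0.9\sqrt3\,a/(2N)\le a^2/800$. Start with $u_0=E$ and add alternately $(-\xi,-\frac a{20})$ and $(-\xi,\frac a{20})$. After $2N$ steps we reach $u_{2N}=W$; set $u_{2N+1}=E$ and continue periodically in both directions. All $u_i$ have height $0.5a$ or $0.45a$ and abscissa at most $0.45\sqrt3\,a$ in absolute value, so they lie in $Q$. Neighbors in row $0$ are at squared distance $(1-\xi)^2+\frac{a^2}{400}\ge1-2\xi+\frac{a^2}{400}\ge1$, except at the step from $W$ to $E$, where the distance is $1+0.9\sqrt3\,a$. By Lemma~\ref{lem:disp} the configuration is $1$-separated.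

Here the accumulated saving is capped by the width of $Q$, and the hole it opens in the row is far too small for a new point. But suppose that the same displacements are applied to thick blocks of rows instead of single points, and that the cut at the step from $W$ to $E$ runs in the direction $e_{120}$. Near the middle of this cut we see two large pieces of lattice facing each other along a lattice line: a gap configuration rotated by $-60^\circ$. Its two halves have been pulled apart, perpendicularly to the cut, by
\[
(E-W)\cdot e_{30}=0.9\sqrt3\,a\cdot\tfrac{\sqrt3}2=1.35\,a,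
\]
whereas the halves of $X_V$ were pulled apart by $a$. The gap has grown by a constant factor. Repeating the construction inside the new gap, we reach the situation of Lemma~\ref{lem:wide} after about $\log(1/a)$ rounds.

Three things remain to be done. Thick blocks touch along slanted pairs as well as horizontal ones, so the direction of each cut must match the step made there (Sections~\ref{sec:jumps} and~\ref{sec:strip}). The new gap vector is no longer perpendicular to its cut, so the recursion must be run on the two-parameter family $[a,b]$ (Section~\ref{sec:amp}). And the first gap is bounded below by a side of the triangle instead of a half-lattice (Section~\ref{sec:wall}).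

\section{Jumps, zigzags and loops}\label{sec:jumps}

Cut the lattice along a line parallel to $e_{60}$. Adjacent pairs across the cut differ, right point minus left point, by $e_0$ or $e_{-60}$. For a cut parallel to $e_{120}$ they differ by $e_0$ or $e_{60}$. If the right part moves down, a pair of type $e_{60}$ is shortened to first order while a pair of type $e_{-60}$ is lengthened; so downward moves need the first kind of cut and upward moves the second.

\begin{definition}
A vector $w$ is a \emph{$60$-jump} if $|e_0+w|\ge1$ and $|e_{-60}+w|\ge1$. It is a \emph{$120$-jump} if $|e_0+w|\ge1$ and $|e_{60}+w|\ge1$. A \emph{jump} is a vector of either kind.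
\end{definition}

Let $\omega$ be the rotation by $-60^\circ$ about the origin; it preserves $\Lambda$.

\begin{lemma}\label{lem:jumps}
\begin{enumerate}
\item[(i)] If $\xi\ge0$ and $\zeta\ge\sqrt{2\xi}$, then $(-\xi,-\zeta)$ is a $60$-jump and $(-\xi,\zeta)$ is a $120$-jump.
\item[(ii)] If $V\in C$, then $\omega V$ is a $120$-jump.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In both cases the two squared lengths are $(1-\xi)^2+\zeta^2\ge1-2\xi+\zeta^2\ge1$ and $(\frac12-\xi)^2+(\frac{\sqrt3}2+\zeta)^2\ge1-\xi+\zeta^2\ge1$. (ii) We have $e_0+\omega V=\omega(e_{60}+V)$ and $e_{60}+\omega V=\omega(e_{120}+V)$; apply \eqref{eq:cone}.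
\end{proof}

A jump to the left must be steep, but a sum of many jumps can point in any direction with negative abscissa, and the more steps we allow, the closer the path stays to a straight segment.

\begin{lemma}[zigzag]\label{lem:zigzag}
Let $P,S$ be vectors with $S-P=(-X,Y)$, $X>0$, and let $N\ge1$ be an integer. There is a sequence $P=u_0,u_1,\dots,u_{2N}=S$ whose consecutive differences are jumps, such that each $u_{2i}$ lies on the segment $[P,S]$ and
\[
|u_{2i+1}-u_{2i}|\le\frac X{2N}+\sqrt{\frac XN}+\frac{|Y|}N .
\]
\end{lemma}

\begin{proof}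
Let $\xi=\frac X{2N}$, $\zeta_1=\sqrt{2\xi}+\frac{|Y|}N$ and $\zeta_2=\zeta_1+\frac YN\ge\sqrt{2\xi}$. Alternate the steps $(-\xi,-\zeta_1)$ and $(-\xi,\zeta_2)$. They are jumps by Lemma~\ref{lem:jumps}(i), their sum is $\frac1N(S-P)$, and the first has length at most $\xi+\zeta_1$.
\end{proof}

An improvement changes only finitely many points, so the sequence of displacements must begin and end at the displacement $U$ that the rows have far away. We therefore need a closed path that makes one long jump to the right, from $W$ to $E$, and travels to the left by zigzags. In the applications $U$ is the top corner of the allowed region, and we first drop from $U$ to an interior point $P$ so that the zigzags have a margin on all sides; see Figure~\ref{fig:loop}.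

\begin{lemma}[loop]\label{lem:loop}
Let $0<\sigma<1$, and let $U,P,W,E$ be vectors such that $U-P=(0,\lambda)$ with $\lambda\ge0$, $W_x<P_x<E_x$, $|W-P|\le2\sigma$, $|E-P|\le2\sigma$, and $E-W$ is a jump. Then there are integers $q\le5\cdot10^5/\sigma$ and $s$ with $2\le s\le q-1$, and vectors $u_0,\dots,u_q$ whose consecutive differences are jumps, such that $u_0=u_q=U$, $u_{s-1}=W$, $u_s=E$, and every $u_i$ with $0<i<q$ lies within distance $0.005\,\sigma$ of $[P,W]\cup[E,P]$.
\end{lemma}

\begin{proof}
Let $N=\lceil10^5/\sigma\rceil$ and take the sequence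
\[
U\to P\to(\text{zigzag})\to W\to E\to(\text{zigzag})\to P\to U,
\]
with zigzags of $2N$ steps from Lemma~\ref{lem:zigzag}, which applies because $W_x<P_x$ and $P_x<E_x$. The first step $(0,-\lambda)$ and the last step $(0,\lambda)$ are jumps by Lemma~\ref{lem:jumps}(i) with $\xi=0$. The number of steps is $q=4N+3\le4\cdot10^5/\sigma+7\le5\cdot10^5/\sigma$, and $s=2N+2$. In both zigzags $X,|Y|\le2\sigma$ and $1/N\le10^{-5}\sigma$, so the distance from the segment is at most
\[
10^{-5}\sigma^2+\sqrt{2\cdot10^{-5}}\,\sigma+2\cdot10^{-5}\sigma^2\le(0.00448+0.00003)\,\sigma<0.005\,\sigma.\qedhere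
\]
\end{proof}

\section{The strip lemma}\label{sec:strip}

We now turn a loop of displacements into a configuration of points. Fix integers $m,q\ge1$ and let $\Sigma=\Lambda_0\cup\dots\cup\Lambda_{m-1}$ be the strip of the first $m$ rows. Let $\tau_1,\dots,\tau_q\in\{60,120\}$, and let $n_1,\dots,n_q$ be integers with $n_{i+1}-n_i=2m$. The $i$th cut is parallel to $e_{\tau_i}$ and is described by
\[
f_i(j)=n_i\ \text{ if }\tau_i=60,\qquad f_i(j)=n_i-j\ \text{ if }\tau_i=120\qquad(0\le j\le m-1).
\]
With $f_0=-\infty$ and $f_{q+1}=+\infty$, the \emph{blocks} are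
\[
B_i=\{\langle n,j\rangle\in\Sigma:\ f_i(j)<n\le f_{i+1}(j)\},\qquad0\le i\le q ;
\]
see Figure~\ref{fig:blocks}. The spacing $2m$ keeps the cuts apart whatever their directions: since $n_i-(m-1)\le f_i(j)\le n_i$,
\begin{equation}\label{eq:spacing}
f_{i+1}(j)-f_i(j)\ge2m-(m-1)=m+1\qquad(1\le i\le q-1,\ 0\le j\le m-1).
\end{equation}
Hence the blocks partition $\Sigma$, and $B_1,\dots,B_{q-1}$ are finite.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.6cm,0cm)},y={(0.3cm,0.52cm)}]
\foreach \j in {0,1,2} {
  \foreach \n in {-3,-2,-1,0,7,8,9,10,11,12} \fill (\n,\j) circle (2pt);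
  \foreach \n in {1,2,3,4,13,14,15} \draw (\n,\j) circle (2pt);
}
\foreach \n/\j in {5/0,6/0,5/1} \draw (\n,\j) circle (2pt);
\foreach \n/\j in {6/1,5/2,6/2} \fill (\n,\j) circle (2pt);
\draw[dashed] (0.5,-0.6) -- (0.5,2.6);
\draw[dashed] (7.1,-0.6) -- (3.9,2.6);
\draw[dashed] (12.5,-0.6) -- (12.5,2.6);
\draw[thick] (1,1) -- (0,1) -- (1,0);
\draw[thick] (6,1) -- (5,1) -- (5,2);
\node at (-1,-1) {$B_0$}; \node at (4,-1) {$B_1$};
\node at (10,-1) {$B_2$}; \node at (14.5,-1) {$B_3$};
\end{tikzpicture}
\caption{A strip of $m=3$ lattice rows divided into four blocks by cuts parallel to $e_{60}$, $e_{120}$, $e_{60}$ (dashed). The thick segments show the adjacent pairs across a cut: their differences, right minus left, are $e_0$ and $e_{-60}$ at a cut parallel to $e_{60}$, and $e_0$ and $e_{60}$ at a cut parallel to $e_{120}$.}\label{fig:blocks}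
\end{figure}

\begin{lemma}\label{lem:blocks}
Let $x\in B_i$ and $y\in B_{i'}$ be adjacent, with $i<i'$. Then $i'=i+1$, and $y-x\in\{e_0,e_{-60}\}$ if $\tau_{i+1}=60$, while $y-x\in\{e_0,e_{60}\}$ if $\tau_{i+1}=120$. Consequently, if $u_0,\dots,u_q$ are vectors such that $u_i-u_{i-1}$ is a $\tau_i$-jump for each $i$, and $B_i$ is displaced by $u_i$, then adjacent points of $\Sigma$ remain at distance at least $1$.
\end{lemma}

\begin{proof}
Write $x=\langle n,j\rangle$, $y=\langle n',j'\rangle$; adjacency gives $|n'-n|,|j'-j|\le1$. If $i'\ge i+2$, then $n'>f_{i+2}(j')$ and $n\le f_{i+1}(j)\le f_{i+1}(j')+1$, so $n'-n>(m+1)-1\ge1$ by \eqref{eq:spacing}, a contradiction. Let $i'=i+1$. If $\tau_{i+1}=60$, then $n\le n_{i+1}<n'$, and the unit vectors of $\Lambda$ with positive first coordinate are $\langle1,0\rangle$ and $\langle1,-1\rangle$. If $\tau_{i+1}=120$, then $n+j\le n_{i+1}<n'+j'$, and the unit vectors with positive coordinate sum are $\langle1,0\rangle$ and $\langle0,1\rangle$. For the last statement, points in one block keep their distance, and for points in consecutive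 blocks the required inequality is the definition of a $\tau_{i+1}$-jump.
\end{proof}

The next lemma is the engine of the proof. It will be used with a half-lattice below the strip and with nothing below it, so we allow both. The thickness of the strip is chosen so that a disk large enough for Lemma~\ref{lem:transplant} fits around the middle of the $s$th cut.

\begin{lemma}[strip lemma]\label{lem:strip}
Let $Z\in\{\Lambda^-,\emptyset\}$, let $u_0,\dots,u_q$ be vectors with $u_0=u_q=U$, and let $X=Z\cup(\Lambda^++U)$. Assume:
\begin{enumerate}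
\item[(a)] $|u_i|\le0.6$ and $|u_i-u_k|\le0.6$ for all $i,k$;
\item[(b)] $U-u_i\in C$ for all $i$, and if $Z=\Lambda^-$, also $u_i\in C$ for all $i$;
\item[(c)] each $u_i-u_{i-1}$ is a jump;
\item[(d)] for some $s$ with $2\le s\le q-1$ we have $u_s-u_{s-1}=\omega V^*$, where $V^*$ is a gap vector that is $r$-improvable for some $r\ge r_0$.
\end{enumerate}
Then $X$ is $1$-separated and has an improvement $(F,F')$ of radius $6qr$ such that every point of $F'$ either has the form $x+u_i$ with $x\in\Lambda^+$ or has positive height.
\end{lemma}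

\begin{proof}
The set $X$ is $1$-separated by Lemma~\ref{lem:disp}, because $|U|\le0.6$ and, if $Z=\Lambda^-$, $U=u_0\in C$. Let
\[
M=\big\lceil\tfrac2{\sqrt3}(r+3)\big\rceil,\qquad m=2M+1 .
\]
Choose $\tau_i$ so that $u_i-u_{i-1}$ is a $\tau_i$-jump, with $\tau_s=120$; this is possible by (c) and Lemma~\ref{lem:jumps}(ii). Form the blocks with $n_s=0$. Write $W=u_{s-1}$ and $E=u_s$. Define $u$ on $S=Z\cup\Lambda^+$ by $u=0$ on $Z$, $u=u_i$ on $B_i$, and $u=U$ on the rows $j\ge m$, and let $Y=\{x+u(x):x\in S\}$.

\emph{Step 1: $Y$ is $1$-separated.} By (a), any two values of $u$ differ by at most $0.6<\sqrt3-1$. Adjacent pairs in $\Sigma$ are covered by Lemma~\ref{lem:blocks}. Adjacent pairs within $Z$, or within the rows $j\ge m$, are displaced equally. For an adjacent pair in rows $m-1$ and $m$ the lattice difference, upper minus lower, is $e_{60}$ or $e_{120}$ and the difference of displacements is some $U-u_i\in C$. For a pair in rows $-1$ and $0$, which occurs only if $Z=\Lambda^-$, the difference of displacements is some $u_i\in C$. In both cases \eqref{eq:cone} applies.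 By Lemma~\ref{lem:disp}, $x\mapsto x+u(x)$ is injective on $S$ and $Y$ is $1$-separated.

\emph{Step 2: near the $s$th cut, $Y$ is a rotated copy of $X_{V^*}$.} Call $n+j$ the \emph{sum} of $\langle n,j\rangle$, and let $\Lambda_{\mathrm{left}}$ and $\Lambda_{\mathrm{right}}$ be the sets of lattice points with sum $\le0$ and $\ge1$. Let $o=\langle1-M,M\rangle$, a point of the middle row of $\Sigma$ with sum $1$, and let $\gamma x=\omega x+o+W$. Since $\omega e_0=e_{-60}$ has sum $0$ and $\omega e_{60}=e_0$ has sum $1$, the set $\omega\Lambda_j+o=o+je_0+\mathbb{Z}e_{-60}$ consists of all lattice points with sum $1+j$. Together with $\omega V^*=E-W$ this gives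
\[
\gamma X_{V^*}=(\Lambda_{\mathrm{left}}+W)\cup(\Lambda_{\mathrm{right}}+E).
\]
Call $x=\langle n,j\rangle\in\Lambda$ \emph{near} if $|x-o|\le r+3$. By \eqref{eq:norm} both lattice coordinates of $x-o$ are then at most $\frac2{\sqrt3}(r+3)\le M$ in absolute value. So $0\le j\le2M=m-1$, which means $x\in\Sigma$, and $1-2M\le n+j\le1+2M$. Now $f_s(j)=-j$, and \eqref{eq:spacing} gives $f_{s-1}(j)\le-j-(2M+2)$ and $f_{s+1}(j)\ge-j+(2M+2)$. Therefore a near point lies in $B_{s-1}$ if its sum is $\le0$ and in $B_s$ if its sum is $\ge1$; it receives the same displacement in $Y$ as in $\gamma X_{V^*}$. A point of $Y$ or of $\gamma X_{V^*}$ in $D(\gamma0,r+1)$, where $\gamma0=o+W$, is a lattice point $x$ plus a displacement of length at most $0.6$, so $|x-o|\le r+1+0.6+0.6$ and $x$ is near. Hence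
\begin{equation}\label{eq:copy}
Y\cap D(\gamma0,r+1)=\gamma X_{V^*}\cap D(\gamma0,r+1),
\end{equation}
and all points of this set are displaced points of $B_{s-1}\cup B_s$.

\emph{Step 3: the improvement.} Let $(F_*,F'_*)$ be an improvement of $X_{V^*}$ of radius $r$. By \eqref{eq:copy} and Lemma~\ref{lem:transplant}, $\gamma F_*\subset Y$, the sets $\gamma F'_*$ and $Y\setminus\gamma F_*$ are disjoint, and their union $Y'$ is $1$-separated. Let $G=B_1\cup\dots\cup B_{q-1}$ and $\widetilde G=\{x+u(x):x\in G\}$. The set $G$ is finite, and it contains $B_{s-1}\cup B_s$ because $2\le s\le q-1$; so $\gamma F_*\subset\widetilde G$. Put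
\[
F=G+U\subset X,\qquad F'=(\widetilde G\setminus\gamma F_*)\cup\gamma F'_* .
\]
On $\Lambda^+\setminus G$ we have $u=U$, since $u_0=u_q=U$. Therefore $X\setminus F=Y\setminus\widetilde G$, this set is disjoint from $F'$, and $(X\setminus F)\cup F'=Y'$ is $1$-separated. Moreover $|F'|=|G|-|F_*|+|F'_*|=|F|+1$.

\emph{Step 4: location.} Points of $\widetilde G$ have the form $x+u_i$ with $x\in\Lambda^+$. Points of $\gamma F'_*$ lie in $D(o+W,r)$, and $o$ has height $\frac{\sqrt3}2M\ge r+3$ while $|W|\le0.6$, so they have positive height.

\emph{Step 5: radius.} Since $n_s=0$, we have $|n_i|\le2m(q-1)$ for all $i$. A point $\langle n,j\rangle\in G$ satisfies $n_1-(m-1)<n\le n_q$ and $0\le j\le m-1$, so its length is at most $|n|+j\le2m(q-1)+2(m-1)=2mq-2$. Hence $F$ and $\widetilde G$ lie in $D(0,2mq)$. Next, $|o|^2=(M-1)^2-M(M-1)+M^2=M^2-M+1\le M^2$ and $r+0.6\le M$, so $\gamma F'_*\subset D(0,2M)\subset D(0,2mq)$. Finally $m\le\frac4{\sqrt3}(r+3)+3\le2.31\,r+10\le3r$; this is the only use of $r\ge r_0$. Thus $2mq\le6qr$.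
\end{proof}

\section{Amplification}\label{sec:amp}

Let $V=[a,b]$ be a gap vector. A strip placed between $\Lambda^-$ and the upper rows lifted by $V$ must have its displacements, by condition (b), in the parallelogram
\[
Q_V=C\cap(V-C)=\{[\alpha,\beta]:\ 0\le\alpha\le a,\ 0\le\beta\le b\},
\]
with vertices $0$, $[a,0]$, $V$, $[0,b]$. The natural long jump goes from the vertex $[0,b]$ on the left to the vertex $[a,0]$ on the right, and equals $[a,-b]$. To read it as a gap vector we rotate. From $\omega e_{30}=e_{-30}=-e_{150}$ and $\omega e_{150}=e_{90}=e_{30}+e_{150}$ we get $\omega[\alpha,\beta]=[\beta,\beta-\alpha]$, and so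
\begin{equation}\label{eq:fib}
\omega[a+b,\,a]=[a,-b].
\end{equation}
The ideal recursion is thus $(a,b)\mapsto(a+b,a)$, the Fibonacci step, and the size grows from $a+b$ to $2a+b$. At the vertices there is no margin for a zigzag, so we give up a factor $0.9$.

The parallelogram must not degenerate. If $b=0$, then $Q_V$ is a segment in the direction $e_{30}$, and $|e_0-\lambda e_{30}|^2=1-\sqrt3\lambda+\lambda^2<1$ for $0<\lambda\le0.7$, so no jump within $Q_V$ goes to the left and every loop is constant. We assume $b\le a\le2b$, a condition that the recursion preserves. Let $K=3\cdot10^6$.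

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.3cm,0.75cm)},y={(-1.3cm,0.75cm)}]
\draw (0,0) node[below]{$0$} -- (3,0) node[right]{$[a,0]$} -- (3,2) node[above]{$V$} -- (0,2) node[left]{$[0,b]$} -- cycle;
\draw[thick] (3,2) -- (2.6,1.6);
\draw (2.6,1.6) \foreach \i in {1,...,6} { -- ++(-0.372,-0.188) -- ++(0.005,0.188) };
\draw (2.6,0.4) \foreach \i in {1,...,4} { -- ++(-0.195,-0.045) -- ++(0.195,0.345) };
\draw[thick,dashed,->] (0.4,1.6) -- (2.6,0.4);
\fill (2.6,1.6) circle (1.5pt) node[above left]{$P$};
\fill (0.4,1.6) circle (1.5pt) node[left]{$W$};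
\fill (2.6,0.4) circle (1.5pt) node[right]{$E$};
\end{tikzpicture}
\caption{The parallelogram $Q_V$ of allowed block displacements for a gap vector $V=[a,b]$, and the loop $V\to P\to W\to E\to P\to V$ of displacements. The parts from $P$ to $W$ and from $E$ to $P$ are zigzags drifting to the left; the dashed arrow from $W$ to $E$ is the single long jump that opens the new gap. Margins and zigzags are exaggerated.}\label{fig:loop}
\end{figure}

\begin{lemma}[one round]\label{lem:round}
Let $V=[a,b]$ with $0<b\le a\le2b$ and $\sigma=a+b<0.6$, and let $V^*=0.9\,[a+b,\,a]$. Then $V$ and $V^*$ are gap vectors, and if $V^*$ is $r$-improvable with $r\ge r_0$, then $V$ is $(Kr/\sigma)$-improvable.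
\end{lemma}

\begin{proof}
The entries of $V$ and $V^*$ are positive and below $0.6$. The set $Q_V$ contains $0$ and $V$, and two of its points differ by some $[\alpha,\beta]$ with $|\alpha|\le a$, $|\beta|\le b$, so its diameter is at most $\sigma<0.6$. Let
\[
W=[0.05a,\ 0.95b],\qquad E=[0.95a,\ 0.05b],\qquad P=V-(0,0.05b)=[a-0.05b,\ 0.95b].
\]
By \eqref{eq:fib}, $E-W=0.9\,[a,-b]=\omega V^*$, which is a jump by Lemma~\ref{lem:jumps}(ii). We have
\[
P_x-W_x=\tfrac{\sqrt3}2(0.95a-0.05b)>0,\qquad E_x-P_x=\tfrac{\sqrt3}2(0.95b-0.05a)>0,
\]
using $b\le a$ and $a\le2b$. Because $b\le a$, each of $W,E,P$ satisfies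
\[
0.05b\le\alpha\le a-0.05b,\qquad0.05b\le\beta\le0.95b,
\]
and by convexity so does every point of $[P,W]\cup[E,P]$. In particular $W,E,P\in Q_V$, so $|W-P|,|E-P|\le\sigma$, and Lemma~\ref{lem:loop} applies with $U=V$. It gives a loop $u_0,\dots,u_q$ whose intermediate terms are within $0.005\sigma\le0.015b$ of the two segments; here $\sigma\le3b$ because $a\le2b$. By \eqref{eq:perturb} such a deviation changes $\alpha$ and $\beta$ by less than $0.02b$, so all $u_i$ lie in $Q_V$.

Apply Lemma~\ref{lem:strip} with $Z=\Lambda^-$ and $U=V$, so that $X=X_V$. Condition (a) holds because $0$ and all $u_i$ lie in $Q_V$, which has diameter below $0.6$; (b) is the definition of $Q_V$; (c) holds by Lemma~\ref{lem:loop}; (d) holds because $u_s-u_{s-1}=E-W=\omega V^*$. The radius obtained is $6qr\le6\cdot5\cdot10^5\,r/\sigma=Kr/\sigma$.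
\end{proof}

\begin{lemma}[every gap is improvable]\label{lem:all}
Let $V=[a,b]$ with $0<b\le a\le2b$ and $\sigma=a+b<0.9$. Then $V$ is a gap vector and is $r$-improvable with
\[
r=r_0\Big(\frac K\sigma\Big)^{I},\qquad I=1+\frac{\log(1/\sigma)}{\log1.35}.
\]
\end{lemma}

\begin{proof}
Put $(a_0,b_0)=(a,b)$, $(a_{i+1},b_{i+1})=0.9\,(a_i+b_i,\,a_i)$, $\sigma_i=a_i+b_i$ and $V_i=[a_i,b_i]$. If $0<b_i\le a_i\le2b_i$, then $a_{i+1}/b_{i+1}=1+b_i/a_i\in[\frac32,2]$, so these inequalities hold for all $i$. They give $a_i/\sigma_i\in[\frac12,\frac23]$, and therefore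
\[
\sigma_{i+1}=0.9\,(\sigma_i+a_i)\in[1.35\,\sigma_i,\ 1.5\,\sigma_i].
\]
Let $i_0$ be the first index with $\sigma_{i_0}\ge0.6$. If $i_0\ge1$, then $1.35^{\,i_0-1}\sigma\le\sigma_{i_0-1}<1$, so $i_0\le I$, and $\sigma_{i_0}\le1.5\,\sigma_{i_0-1}<0.9$. If $i_0=0$, then $i_0\le I$ and $\sigma_{i_0}=\sigma<0.9$. For $i\le i_0$ we have $b_i\le a_i\le\frac23\sigma_i<0.6$, so $V_0,\dots,V_{i_0}$ are gap vectors, and $V_{i_0}$ is $r_0$-improvable by Lemma~\ref{lem:wide}. For $i<i_0$ we have $\sigma_i<0.6$ and $V_i^*=V_{i+1}$. Apply Lemma~\ref{lem:round} for $i=i_0-1,\dots,0$ in turn. Each application multiplies the radius by $K/\sigma_i\in(1,K/\sigma]$, so the radii stay at least $r_0$, and the last one is at most $r_0(K/\sigma)^{i_0}\le r_0(K/\sigma)^I$.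
\end{proof}

The shape of the bound explains the $\log^2$ in Theorem~\ref{thm:main}: there are $O(\log(1/\sigma))$ nested strips, and each is at most $K/\sigma$ times larger than the one it contains.

\section{The wall and the proof of Theorem~\ref{thm:main}}\label{sec:wall}

At the base of the triangle the lattice $\Lambda^+$ stands above a wall at depth $\eta$. Let $H_\eta=\{(x,y):y\ge-\eta\}$. The upper rows stay where they are, so $U=0$, and the blocks hang down from them. Condition (b) asks for $-u\in C$, and the wall asks for $u_y\ge-\eta$. The allowed region is now the triangle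
\[
Q_\eta=\{-[\alpha,\beta]:\ \alpha,\beta\ge0,\ \alpha+\beta\le2\eta\}
\]
with vertices $0$, $-2\eta e_{30}$, $-2\eta e_{150}$. Its longest side is the horizontal one, of length $2\sqrt3\,\eta$, and the long jump runs just above it.

\begin{lemma}[wall]\label{lem:wall}
There is an absolute constant $A_1$ such that for $0<\eta\le0.1$ the set $\Lambda^+$ has an improvement $(F,F')$ of radius $\rho$ with $F'\subset H_\eta$, where $\rho$ is an integer with $1\le\rho\le\exp(A_1\log^2(1/\eta))$.
\end{lemma}

\begin{proof}
Let
\[
W=-[1.85\eta,\ 0.05\eta],\qquad E=-[0.05\eta,\ 1.85\eta],\qquad P=(0,-0.05\eta)=-[0.05\eta,\ 0.05\eta],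
\]
and $V^*=[3.6\eta,\,1.8\eta]$. By \eqref{eq:fib} with $a=b=1.8\eta$ we have $E-W=[1.8\eta,-1.8\eta]=\omega V^*$, a jump by Lemma~\ref{lem:jumps}(ii). Further $W-P=-1.8\eta\,e_{30}$ and $E-P=-1.8\eta\,e_{150}$, so $W_x<P_x<E_x$ and $|W-P|=|E-P|=1.8\eta$. Lemma~\ref{lem:loop} with $\sigma=\eta$ and $U=0$ gives a loop $u_0,\dots,u_q$ with $q\le5\cdot10^5/\eta$ whose intermediate terms are within $0.005\eta$ of $[P,W]\cup[E,P]$. Points of these segments have the form $-[\alpha,\beta]$ with $\alpha,\beta\ge0.05\eta$, and height at least $-0.95\eta$. A deviation of $0.005\eta$ changes $\alpha,\beta$ by less than $0.006\eta$, by \eqref{eq:perturb}, and the height by at most $0.005\eta$. So all $u_i$ lie in $Q_\eta$.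

The entries of $V^*$ have ratio $2$ and sum $5.4\eta\le0.54$. By Lemma~\ref{lem:all}, $V^*$ is an $r$-improvable gap vector, where, with $\ell=\log(1/\eta)$,
\[
r_0\ \le\ r=r_0\Big(\frac K{5.4\eta}\Big)^{1+\log(1/(5.4\eta))/\log1.35}\ \le\ r_0\Big(\frac K\eta\Big)^{1+\ell/\log1.35}.
\]
Apply Lemma~\ref{lem:strip} with $Z=\emptyset$ and $U=0$, so that $X=\Lambda^+$. Condition (a) holds because $0$ and all $u_i$ lie in $Q_\eta$, of diameter $2\sqrt3\,\eta<0.35$; (b) asks only for $-u_i\in C$; (c) holds by Lemma~\ref{lem:loop}; (d) holds because $u_s-u_{s-1}=\omega V^*$. We obtain an improvement $(F,F')$ of radius $6qr\le Kr/\eta$, hence of radius $\rho=\lceil Kr/\eta\rceil$. A point $x+u_i$ with $x\in\Lambda^+$ has height at least $-\eta$, and the other points of $F'$ have positive height, so $F'\subset H_\eta$. Finally $\rho\le2Kr/\eta$, so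
\[
\log\rho\le\log(2r_0)+\Big(2+\frac{\ell}{\log1.35}\Big)(\log K+\ell).
\]
The right side is a quadratic polynomial in $\ell$ with nonnegative absolute coefficients, and $\ell\ge\log10>1$, so it is at most $A_1\ell^2$, where $A_1$ is the sum of the coefficients.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varepsilon\in(0,1/10]$ and $\eta=\frac{\sqrt3}2\varepsilon<0.1$, and take $F,F',\rho$ from Lemma~\ref{lem:wall}. Since $\log(1/\eta)=\log(1/\varepsilon)+\log(2/\sqrt3)\le2\log(1/\varepsilon)$, we have $\rho\le\exp(A\log^2(1/\varepsilon))$ with $A=4A_1$. Let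
\[
T=\{(x,y):\ y\ge-\eta,\ \ y\le\sqrt3\,x,\ \ y\le\sqrt3\,(k-1-x)\}.
\]
This is an equilateral triangle whose base runs from $x=-\eta/\sqrt3$ to $x=k-1+\eta/\sqrt3$, so its side is $k-1+\frac{2\eta}{\sqrt3}=k-1+\varepsilon$. For $\langle n,j\rangle=(n+\frac j2,\frac{\sqrt3}2j)$ the three inequalities read $j\ge0$ (as $\eta<\frac{\sqrt3}2$), $n\ge0$ and $n+j\le k-1$. Hence $T\cap\Lambda\subset\Lambda^+$ and $|T\cap\Lambda|=\Delta(k)$.

If $k\le4\rho$, then $\frac k{3\rho}-2<0$ and $T\cap\Lambda$ is large enough. Let $k\ge4\rho+1$. For an integer $n$ with $2\rho\le n\le k-1-2\rho$, the point $ne_0$ lies on the inner side of the two slanted side lines, at distances $\frac{\sqrt3}2n$ and $\frac{\sqrt3}2(k-1-n)$, both at least $\sqrt3\rho$. Therefore $D(ne_0,\rho)\cap H_\eta\subset T$. Let $\nu_i=2\rho+i(2\rho+1)$ for those $i\ge0$ with $\nu_i\le k-1-2\rho$, and put $F_i=F+\nu_ie_0$, $F'_i=F'+\nu_ie_0$. Then $F_i\subset T\cap\Lambda$ and $F'_i\subset T$. Consider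
\[
\Big((T\cap\Lambda)\setminus\bigcup_iF_i\Big)\cup\bigcup_iF'_i\ \subset\ T .
\]
The disks $D(\nu_ie_0,\rho)$ are at mutual distance at least $1$, so the $F_i$ are pairwise disjoint, and points of $F'_i$ and $F'_{i'}$ with $i\ne i'$ are at distance at least $1$. Since $\Lambda^+$ is invariant under translation by $e_0$, each $F'_i$ is $1$-separated and its points are at distance at least $1$ from all points of $\Lambda^+\setminus F_i$, a set that contains the remaining lattice points. So the displayed set is $1$-separated, and it has $\Delta(k)$ points plus one for each index $i$. The number of indices is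
\[
\Big\lfloor\frac{k-1-4\rho}{2\rho+1}\Big\rfloor+1\ \ge\ \frac k{2\rho+1}-\frac{4\rho+1}{2\rho+1}\ \ge\ \frac k{3\rho}-2.\qedhere
\]
\end{proof}

\section{Proof of Corollary~\ref{cor:strong}}\label{sec:cor}

(i) Fix $\varepsilon\in(0,1/10]$ and write $\rho=\rho(\varepsilon)$. If $1\le c(k)=o(k)$, then $c(k)\le\frac k{3\rho}-2$ for all large $k$, and \eqref{eq:window} gives $\delta(\Delta(k)+c(k))\le\varepsilon$. For the general statement write $t(n_i)=k_i-1+\theta_i$ with $k_i$ an integer and $|\theta_i|=\operatorname{dist}(t(n_i),\mathbb{Z})\le\frac12$. Then $\theta_i\to0$ and $k_i\to\infty$. If $\theta_i\le0$, then $n_i\le\Delta(k_i)$ because $t$ is increasing, so $L(n_i)\le k_i-1$ and $\delta(n_i)\le|\theta_i|$. If $\theta_i>0$, then \eqref{eq:theta} gives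
\[
0<n_i-\Delta(k_i)=\tfrac12\theta_i(2k_i+1+\theta_i)\le2\theta_ik_i ,
\]
which is at most $\frac{k_i}{3\rho}-2$ for large $i$, and \eqref{eq:window} gives $\delta(n_i)\le\varepsilon$. In both cases $\delta(n_i)\le\varepsilon$ for all large $i$. Since $\varepsilon$ is arbitrary, both statements follow.

(ii) Choose $b>0$ with $Ab^2\le\frac14$ and let $\varepsilon=e^{-b\sqrt{\log k}}$. For large $k$ we have $\varepsilon\le\frac1{10}$ and $\rho(\varepsilon)\le e^{Ab^2\log k}\le k^{1/4}$, so that $\frac k{3\rho(\varepsilon)}-2\ge\frac13k^{3/4}-2\ge\sqrt k\ge c$. By \eqref{eq:window}, $\delta(\Delta(k)+c)\le\varepsilon$.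

(iii) The lower bound is Theorem~\ref{thm:main}. For the upper bound, \eqref{eq:oler} gives
\[
p(k-1+\varepsilon)\le\frac{(k+\varepsilon)(k+1+\varepsilon)}2=\Delta(k)+\varepsilon\Big(k+\frac12\Big)+\frac{\varepsilon^2}2 .
\]
For fixed $\varepsilon$ both bounds are linear functions of $k$ with positive slope. \qed

\begin{thebibliography}{1}

\bibitem{GL}
R.~L. Graham and B.~D. Lubachevsky,
\emph{Dense Packings of Equal Disks in an Equilateral Triangle: From 22 to 34 and Beyond},
arXiv:math/0406252 (2004).

\end{thebibliography}
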